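# Polar spaces of infinite rank without opposite generators

## 1. Two disjoint lines in a twisted symplectic space

Let $F$ be a field, let $t\in F$, and let $V=F^4$ with basis $e_1,e_2,w_1,w_2$. Take the alternating bilinear form $f$ with
$$f(e_1,w_1)=f(e_2,w_2)=1,\qquad f(w_1,w_2)=t,$$
so that $f(w_1,e_1)=f(w_2,e_2)=-1$ and $f(w_2,w_1)=-t$, all other values on basis vectors being $0$. Call a subspace totally singular if $f$ vanishes on it. The subspace $M=\langle e_1,e_2\rangle$ is totally singular, and it is maximal with this property: for $x=a_1e_1+a_2e_2+b_1w_1+b_2w_2$ we have $f(x,e_i)=-b_i$, so every vector orthogonal to $M$ lies in $M$.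

Let us look for a maximal totally singular subspace $N$ with $N\cap M=0$. If $t=0$, take $\langle w_1,w_2\rangle$. If $t\neq0$, this fails, since $f(w_1,w_2)=t$. But we may correct $w_2$ by a vector of $M$:
$$f(w_1,\,w_2+c\,e_1)=t-c ,$$
so $c=t$ works, and $N=\langle w_1,\,w_2+te_1\rangle$ is totally singular with $N\cap M=0$. It is also maximal: $f(x,w_1)=a_1-tb_2$ and $f(x,w_2+te_1)=a_2+tb_1-tb_1=a_2$, and if both vanish then $x=b_1w_1+b_2(w_2+te_1)\in N$. Over $\mathbb F_2$ with $t=1$, we get $N=\{0,\;w_1,\;w_2+e_1,\;w_1+w_2+e_1\}$.

Now let there be infinitely many indices $i=0,1,2,\dots$, with $f(e_i,w_i)=1$ and $f(w_i,w_j)=t_{ij}$ for $i<j$, where the $t_{ij}$ are arbitrary elements of $F$. The same correction works: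
$$w_j'=w_j+\sum_{i<j}t_{ij}e_i .$$
For $x=\sum(a_ie_i+b_iw_i)$ one computes
$$f(x,w'_j)=a_j+\sum_{i<j}t_{ij}b_i-\sum_{i>j}t_{ji}b_i-\sum_{i<j}t_{ij}b_i=a_j-\sum_{i>j}t_{ji}b_i .$$
So $x$ is orthogonal to all $w_j'$ if and only if $a_j=\sum_{i>j}t_{ji}b_i$ for every $j$, that is, if and only if $x=\sum_i b_iw_i'$. Hence $N=\langle w_j':j\ge0\rangle$ equals its own orthogonal, so it is maximal totally singular. It meets $M=\langle e_i:i\ge 0\rangle$ only in $0$, because the $w$-coordinates of $\sum b_iw'_i$ are the $b_i$.

This used something about the index set. The correction of $w_j$ is a sum over all $i<j$, and vectors are finite sums. With $0,1,2,\dots$ each $j$ has only finitely many predecessors. If the index set is $\omega_1$ and all $t_{ij}$ are nonzero, then already the correction of $w_\omega$ asks for an infinite sum, which is not a vector. Perhaps a cleverer correction exists, or perhaps some other pair of disjoint maximal subspaces does. This is what the lecture is about: *can it happen that any two maximal totally singular subspaces meet?*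

## 2. Polar spaces, generators, and opposition

**Definition (polar space).** A polar space $\mathcal S$ is a geometry of points and lines satisfying the one-or-all axiom: a point $x$ is collinear with exactly one point or with all points of any line $L$. We write $x\perp y$ if $x,y$ are collinear, and every point is collinear with itself. All our polar spaces are non-degenerate (no point is collinear with all points), thick-lined (each line has at least three points), and of rank at least $2$, where rank is defined below.

For a point $x$ let $x^\perp$ be the set of points collinear with $x$, and for a set $X$ of points let $X^\perp=\bigcap_{x\in X}x^\perp$; thus $\emptyset^\perp$ is the set of all points. A subspace is a set of points that contains every line meeting it in at least two points; it is singular if its points are pairwise collinear. The empty set is a singular subspace, of rank $0$.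

In Section 1 the points are the $1$-dimensional subspaces of $V$, the lines are the totally singular $2$-spaces, and singular subspaces are totally singular vector subspaces.

We use the following textbook facts.

1. Two distinct collinear points lie on exactly one line, and every singular subspace is a projective space. So bases, hyperplanes and rank make sense in it; the rank of a projective space is its dimension plus $1$. (For a totally singular vector subspace the rank is the vector space dimension.)
2. Each $x^\perp$ is a subspace: by one-or-all, a point collinear with two points of a line is collinear with all of them. Hence each $X^\perp$ is a subspace.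
3. If $X$ is a set of pairwise collinear points, the subspace $\langle X\rangle$ it generates is singular. Indeed $X^\perp$ is a subspace containing $X$, so $\langle X\rangle\subseteq X^\perp$; thus $X\subseteq\langle X\rangle^\perp$, and since $\langle X\rangle^\perp$ is a subspace, $\langle X\rangle\subseteq\langle X\rangle^\perp$. In particular, if $A$ is singular and $x\in A^\perp$, then $\langle A,x\rangle$ is singular.
4. The union of a chain of singular subspaces is a singular subspace. By Zorn's lemma every singular subspace lies in a maximal one.

**Definition (generators, rank).** The maximal singular subspaces are called generators. The rank $\mathrm{rk}(\mathcal S)$ is the least upper bound of the ranks of the generators. We write $\mathrm{rk}(\mathcal S)=\infty$ when this is an infinite cardinal. In that case all generators are infinite-dimensional, but in general they need not all have the same dimension.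

**Definition (opposite).** Singular subspaces $X,Y$ are opposite when $X^\perp\cap Y=Y^\perp\cap X=\emptyset$. For example, two points are opposite exactly when they are not collinear.

For generators this simplifies. If $N$ is a generator, then $N^\perp=N$: for $p\in N^\perp$ the subspace $\langle N,p\rangle$ is singular, so $p\in N$ by maximality. Hence two generators are opposite if and only if they are disjoint. In Section 1, $M$ and $N$ are opposite generators.

The problem comes from Antonio Pasini, "Regularity in polar spaces of infinite rank", arXiv:2307.16293 (2023): does every polar space with $\mathrm{rk}(\mathcal S)=\infty$ have two opposite generators, or is there one that has none? The answer (in ZFC) is that there are polar spaces of infinite rank with no opposite generators, and that uncountable rank is exactly what is needed.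

**Theorem A.** Let $\mu$ be an uncountable cardinal. There is a polar space $\mathcal S$ (symplectic, or orthogonal, or Hermitian, over a field of any prescribed characteristic) such that all its generators have rank $\mu$, and any family of fewer than $\mu$ generators of $\mathcal S$ has an intersection of rank $\mu$. In particular no two generators of $\mathcal S$ are opposite.

**Theorem B.** In any polar space, every generator of finite or countably infinite rank has an opposite generator.

**Theorem C.** If a polar space has a generator of infinite rank $\mu$, then some family of at most $\mu$ generators has empty intersection.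

**Consequences.** (i) For an infinite cardinal $\mu$, a polar space without opposite generators and with all generators of rank $\mu$ exists if and only if $\mu\ge\aleph_1$. (ii) The bound "fewer than $\mu$" in Theorem A is best possible, not only for the spaces constructed but for every polar space having a generator of rank $\mu$.

Uncountable rank alone does not exclude opposite generators. With any index set and all $t_{ij}=0$ in Section 1, $\langle w_i\rangle$ is totally singular, a vector orthogonal to all $w_j$ has all $a_j=0$, and so $\langle w_i\rangle$ is a generator disjoint from $\langle e_i\rangle$.

## 3. Opposite generators in countable rank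

Given a generator $M$, the natural plan is to build an opposite generator from below: grow a singular subspace $A$, disjoint from $M$, until no point of $M$ is collinear with all of $A$. Then any generator containing $A$ misses $M$. At each stage some point $e\in A^\perp\cap M$ is still to be excluded, and we want to add to $A$ a point $x\in A^\perp$ not collinear with $e$. The next lemma provides $x$ when $A$ has finite rank.

**Lemma 2.** Let $A$ be a singular subspace of finite rank (possibly empty) and $e\in A^\perp\setminus A$ a point. Then there is a point $x\in A^\perp$ with $x\not\perp e$.

*Proof.* Induction on $\mathrm{rk}(A)$. If $A=\emptyset$, then $A^\perp$ is the set of all points and the claim is non-degeneracy. Let $A=\langle A_0,a\rangle$ with $A_0$ a hyperplane of $A$ and $a\notin A_0$. Note that a point of $A_0^\perp$ collinear with $a$ lies in $A^\perp$, because its $\perp$ is a subspace containing $A_0$ and $a$.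

**Step 1: a line of candidates.** The purpose is to see how the case of $A_0$ can be used at several points. As $e\in A^\perp$ and $e\ne a$, there is a line $L=ea$. It lies in the subspace $A^\perp$, since both $e$ and $a$ do. It meets $A$ only in $a$, since a second common point would force $L\subseteq A$ and $e\in A$. So $L\cap A_0=\emptyset$, and the induction hypothesis for $A_0$ applies to every point of $L$.

**Step 2: apply induction at $e$.** This gives either the result or a special point of $L$. There is $x_0\in A_0^\perp$ with $x_0\not\perp e$. If $x_0\perp a$, then $x_0\in A^\perp$ and $x=x_0$ works. Otherwise, by one-or-all, $x_0^\perp\cap L$ is a single point $p$, and $p\neq e,a$.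

**Step 3: apply induction at $p$.** We want a point that distinguishes $p$. There is $x_1\in A_0^\perp$ with $x_1\not\perp p$.

**Step 4: join $x_0$ and $x_1$ by a path of two lines in $A_0^\perp$.** The purpose is a line in $A_0^\perp$ on which the point collinear with $a$ can be controlled. We have $p\perp x_0$, and $p\ne x_0$ because $p\perp e\not\perp x_0$. The line $px_0$ lies in $A_0^\perp$; by one-or-all it contains a point $y\perp x_1$. This $y$ has the following properties.

- $y\neq p$, because $x_1\not\perp p$; and $y\perp p$, as both lie on the line $px_0$.
- $y\not\perp e$: otherwise $e$ is collinear with the distinct points $p,y$ of the line $px_0$, hence with $x_0$, which is false.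
- $y\not\perp a$: otherwise $a$ is collinear with $p$ and $y$, hence with $x_0$, which is false.
- $y\ne x_1$, because $y\perp p\not\perp x_1$.

So $yx_1$ is a line, contained in $A_0^\perp$.

**Step 5: the point $x$.** We finish on the line $yx_1$. Let $x$ be a point of it with $x\perp a$. Then $x\in A^\perp$, and $x\ne y$ because $y\not\perp a$. Suppose $x\perp e$. Then $x$ is collinear with $e$ and $a$, hence with all of $L$, in particular with $p$. So $p$ is collinear with the distinct points $x,y$ of the line $yx_1$, hence with $x_1$, a contradiction. Thus $x\not\perp e$. $\square$

Adding $x$ to $A$ must not destroy disjointness from $M$. It does not, and the reason is short.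

**Lemma 3.** Let $M$ be a generator, $A$ a singular subspace of finite rank with $A\cap M=\emptyset$, and $e\in A^\perp\cap M$. Then there is a point $x\in A^\perp$ with $x\not\perp e$, and $A'=\langle A,x\rangle$ is singular of finite rank with $A'\cap M=\emptyset$ and $e\notin A'^\perp$.

*Proof.* Since $e\in M$ and $A\cap M=\emptyset$, we have $e\notin A$, so Lemma 2 gives $x$. The subspace $A'$ is singular of finite rank by fact 3, and $e\notin A'^\perp$ because $x\in A'$. Moreover $x\notin A$, as $e\in A^\perp$, so $A$ is a hyperplane of $A'$. Suppose $m\in A'\cap M$. Then $m\notin A$, so $\langle A,m\rangle=A'\ni x$. But $e\perp A$, and $e\perp m$ since both lie in $M$. The subspace $e^\perp$ therefore contains $\langle A,m\rangle\ni x$, a contradiction. $\square$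

**Proof of Theorem B.** Let $M=\langle e_1,e_2,\dots\rangle$ be a generator of rank $\le\aleph_0$, with $e_1,e_2,\dots$ a (finite or infinite) basis, and let $M_k=\langle e_1,\dots,e_k\rangle$.

**Step 1: deal with $M_k$.** We construct singular subspaces $A_0\subseteq A_1\subseteq\cdots$ of finite rank, disjoint from $M$, with $A_k^\perp\cap M_k=\emptyset$. Put $A_0=\emptyset$. Given $A_{k-1}$, start with $A=A_{k-1}$. As long as $A^\perp\cap M_k\ne\emptyset$, pick a point $e$ in it and replace $A$ by the $A'$ of Lemma 3. Since $A'^\perp\subseteq A^\perp$ and $e\notin A'^\perp$, the subspace $A^\perp\cap M_k$ is replaced by a proper subspace. It has rank at most $k$ to begin with, so after at most $k$ replacements it is empty. Call the result $A_k$.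

**Step 2: pass to the union.** We now exclude all of $M$ at once. Let $A=\bigcup_kA_k$, a singular subspace, and let $N\supseteq A$ be a generator. Every point of $M$ lies in some $M_k$, and $A^\perp\cap M_k\subseteq A_k^\perp\cap M_k=\emptyset$. As $N$ is singular, $N\subseteq A^\perp$, and so $N\cap M\subseteq A^\perp\cap M=\emptyset$. Thus $N$ and $M$ are opposite. $\square$

For a generator of uncountable rank, one would continue transfinitely. But after $\omega$ steps $A$ has infinite rank, Lemma 2 no longer applies, and its proof, an induction on $\mathrm{rk}(A)$, gives no help. We shall see in Section 5 that Lemma 2 is then false, in the space which we now construct.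

## 4. A form with algebraically independent entries

We take the twisted form of Section 1 and let the entries $t_{ij}$ be independent indeterminates. We treat three types of forms together.

Let $I$ be a totally ordered set with $|I|=\mu>\aleph_0$. Let $k$ be a field with an automorphism $\sigma$ satisfying $\sigma^2=1$. Let
$$F=k(t_{ij}:\ i<j,\ i,j\in I)$$
with the $t_{ij}$ algebraically independent over $k$, and extend $\sigma$ to $F$ by $\sigma(t_{ij})=t_{ij}$. Let $\varepsilon\in\{1,-1\}$, and put $\tau_{ij}=t_{ij}$ if $i<j$ and $\tau_{ij}=\varepsilon t_{ji}$ if $i>j$. Then $\tau_{ji}=\varepsilon\tau_{ij}$.

Let $V$ be the $F$-vector space with basis $\{e_i,w_i:i\in I\}$. For $x=\sum(a_ie_i+b_iw_i)$ and $y=\sum(c_ie_i+d_iw_i)$ (finite sums) put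
$$f(x,y)=\sum_i\bigl(a_i\sigma(d_i)+\varepsilon\,b_i\sigma(c_i)\bigr)+\sum_{i\neq j}\tau_{ij}\,b_i\sigma(d_j).\tag{1}$$
This is linear in $x$ and $\sigma$-semilinear in $y$. Also $f(y,x)=\varepsilon\sigma(f(x,y))$: applying $\varepsilon\sigma$ to (1) gives $\sum_i(\varepsilon d_i\sigma(a_i)+c_i\sigma(b_i))+\sum_{i\ne j}\varepsilon\tau_{ij}d_j\sigma(b_i)$, and since $\varepsilon\tau_{ij}=\tau_{ji}$, this is $f(y,x)$ after exchanging the names $i,j$ in the last sum. There are three cases.

- (a) Symplectic: $\sigma=1$, $\varepsilon=-1$. Then $f(x,x)=\sum_i(a_ib_i-b_ia_i)+\sum_{i<j}(\tau_{ij}+\tau_{ji})b_ib_j=0$ for all $x$, in every characteristic. All vectors are called singular.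
- (b) Orthogonal: $\sigma=1$, $\varepsilon=1$. Put $q(x)=\sum_ia_ib_i+\sum_{i<j}t_{ij}b_ib_j$. Then $q(x+y)-q(x)-q(y)=\sum_i(a_id_i+b_ic_i)+\sum_{i<j}t_{ij}(b_id_j+b_jd_i)=f(x,y)$. Vectors with $q(x)=0$ are called singular; they satisfy $f(x,x)=2q(x)=0$.
- (c) Hermitian: $\sigma\ne1$, $\varepsilon=1$. Vectors with $f(x,x)=0$ are called singular.

For example, in case (b) with only two indices $1<2$ one would have $q(x)=a_1b_1+a_2b_2+t_{12}b_1b_2$, and $w_1$, $w_2-t_{12}e_1$ are singular and orthogonal to each other.

A subspace of $V$ is called totally singular if all its vectors are singular and $f$ vanishes on it. We write $\perp$ also for $f$-orthogonality. Let $\mathcal S$ have as points the singular $1$-spaces and as lines the totally singular $2$-spaces. We check that this is a polar space in our sense.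

**Step 1: collinearity is orthogonality.** We need this to read the axioms off the form. Let $x,y$ be singular. If $f(x,y)=0$, then also $f(y,x)=0$, and $\langle x,y\rangle$ is totally singular: $f$ vanishes on it because $f(x,x)=f(y,y)=0$, and in case (b) $q(\alpha x+\beta y)=\alpha^2q(x)+\alpha\beta f(x,y)+\beta^2q(y)=0$. Conversely, if $\langle x,y\rangle$ is totally singular, then $f(x,y)=0$. So two points are collinear if and only if they are $f$-orthogonal.

**Step 2: one-or-all.** This is the main axiom. If $x$ is singular and $L$ is a line, then $y\mapsto f(y,x)$ is a linear functional on the $2$-space $L$. Its kernel has dimension $1$ or $2$, so $x$ is collinear with one or all points of $L$.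

**Step 3: non-degeneracy, thick lines, rank.** Here we check the standing assumptions. All $e_i$ and $w_i$ are singular. For $x=\sum(a_ie_i+b_iw_i)$,
$$f(x,e_i)=\varepsilon b_i,\qquad f(x,w_i)=a_i+\sum_{j\ne i}\tau_{ji}b_j .$$
If all of these vanish, then all $b_i=0$, hence all $a_i=0$ and $x=0$. So no point is collinear with all the points $\langle e_i\rangle,\langle w_i\rangle$. Lines have $|F|+1\ge3$ points. Finally, $M=\langle e_i:i\in I\rangle$ is totally singular of dimension $\mu$: $f$ vanishes on it by (1), and in case (b) so does $q$. In particular the rank is at least $2$.

**Step 4: singular subspaces.** We want to work with vector subspaces only. A totally singular vector subspace clearly gives a singular subspace of $\mathcal S$. Conversely, let $X$ be a singular subspace of $\mathcal S$ and $U$ the union of its $1$-spaces, together with $0$. If $u,v\in U$ span a $2$-space, they are collinear and $X$ contains the whole line, so $u+v\in U$. Thus $U$ is a vector subspace; its vectors are singular and pairwise orthogonal. So singular subspaces are exactly the totally singular subspaces of $V$, and the rank is the vector space dimension.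

By the formula for $f(x,e_i)$, every vector orthogonal to $M$ lies in $M$, so $M$ is a generator.

We fix some notation. Let $\pi:V\to W=\langle w_i:i\in I\rangle$ be the projection with kernel $M$, and let $\operatorname{supp}\pi(v)$ be the finite set of $i$ such that the $w_i$-coordinate of $v$ is nonzero. For finite $J\subseteq I$ put
$$F_J=k(t_{ij}:\ i<j,\ i,j\in J),$$
so $\sigma(F_J)=F_J$. A vector has finitely many nonzero coordinates, each a rational function in finitely many of the $t_{ij}$. So for each $v\in V$ we can fix a finite set $I(v)\subseteq I$ such that all coordinates of $v$ at $e_i,w_i$ with $i\notin I(v)$ vanish and all coordinates of $v$ lie in $F_{I(v)}$. Then $\operatorname{supp}\pi(v)\subseteq I(v)$. For instance, if $v=t_{12}e_3+w_4$ with $1,2,3,4\in I$, then $I(v)=\{1,2,3,4\}$ is a possible choice: the set records positions *and* the indices inside the coefficients.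

## 5. A singular subspace of countable rank that lies in only one generator

Let $I=\omega_1$. We run the construction of Section 3 for $M$ in this space and watch it get stuck at step $\omega$. For $j<\omega$ put
$$w_j'=w_j-\varepsilon\sum_{i<j}t_{ij}e_i .$$
For $x=\sum(a_ie_i+b_iw_i)$, formula (1) gives
$$f(x,w_j')=a_j-\sum_{i<j}t_{ij}b_i+\sum_{i\neq j}\tau_{ij}b_i=a_j+\varepsilon\sum_{i>j}t_{ji}b_i.\tag{2}$$
The vectors $w'_j$ are singular and pairwise orthogonal. Indeed, take $x=w_i'$ in (2). If $i>j$, then $a_j=-\varepsilon t_{ji}$ and the sum contributes $\varepsilon t_{ji}$. If $i\le j$, then $a_j=0$ and the sum is empty. In case (b), $q(w_j')=0$ since the only nonzero $b$-coordinate is $b_j$ and $a_j=0$. So $A=\langle w_j':j<\omega\rangle$ is totally singular of dimension $\aleph_0$, and $A\cap M=0$. By (2) with all $b_i=0$, the vectors of $M$ orthogonal to $A$ form $\langle e_i:i\ge\omega\rangle$.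

The next vector to exclude is, say, $e_\omega$; we would need a singular $x\perp A$ with $f(x,e_\omega)=\varepsilon b_\omega\ne0$. There is none. Let $x$ be any vector orthogonal to $A$, and choose $j<\omega$ larger than all elements of $I(x)\cap\omega$. Then $a_j=0$, and every $i>j$ with $b_i\ne0$ satisfies $i\ge\omega$, so (2) reads
$$0=\varepsilon\sum_{i\ge\omega}t_{ji}\,b_i .$$
The $b_i$ lie in $F_{I(x)}$, while $j\notin I(x)$, so the $t_{ji}$ are algebraically independent over $F_{I(x)}$. A linear form in independent indeterminates vanishes only if its coefficients do. Hence $b_i=0$ for all $i\ge\omega$.

Thus Lemma 2 fails for this $A$ and $e=e_\omega$. More precisely, $x-\sum_{j<\omega}b_jw_j'$ is in $M$ and orthogonal to $A$, so the orthogonal of $A$ is $A\oplus\langle e_i:i\ge\omega\rangle$. This is totally singular, being spanned by pairwise orthogonal singular vectors. It is therefore the only generator containing $A$, and it contains $e_i$ for all $i\ge\omega$. The proof of Theorem A will show that every generator resembles this one.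

## 6. Pairs of indices that do not see each other

The failure of one construction does not exclude opposite generators. Let us first exclude a special kind of generator opposite to $M$, by an argument that uses very little about the $t_{ij}$.

Take the symplectic form with $I=\omega_1$, and let the $t_{ij}$ for now be *any* nonzero elements of a field. Suppose $N$ is totally singular and $V=M\oplus N$. Then $N$ contains for each $i$ a vector $w_i+m_i$ with $m_i\in M$. Write $m_j=\sum_hc_{hj}e_h$, and let $P(j)$ be the finite set of $h$ with $c_{hj}\ne0$. For $i<j$,
$$0=f(w_i+m_i,\,w_j+m_j)=t_{ij}-c_{ij}+c_{ji}.$$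
As $t_{ij}\neq0$, we have $i\in P(j)$ or $j\in P(i)$. But there are two distinct indices for which neither holds. Take the countable set $\omega$; the set $\omega\cup\bigcup_{i<\omega}P(i)$ is countable, so there is $j\in\omega_1$ outside it; since $P(j)$ is finite, there is $i<\omega$ with $i\notin P(j)$. Then $j\notin P(i)$ and $i\notin P(j)$, a contradiction. So $M$ has no totally singular complement.

The order of choices matters: first infinitely many $i$, then one $j$ missing what *all* of them see, and only then one $i$ which that $j$ does not see.

The argument does not yet suffice, because a subspace with $N\cap M=0$ need not project onto $W$, and its vectors may have several $w$-coordinates whose contributions cancel. This really happens if, say, $t_{ij}=1$ for all $i<j$. Every ordinal below $\omega_1$ is uniquely $\lambda+n$ with $\lambda$ zero or a limit and $n<\omega$; put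
$$u_{\lambda,n}=w_{\lambda+2n}-w_{\lambda+2n+1}.$$
For two different such vectors both indices of one are smaller than both indices of the other, so $f$ of the two is $\pm(1-1-1+1)=0$. The $u_{\lambda,n}$ thus span a totally singular subspace of dimension $\aleph_1$ that meets $M$ only in $0$.

For independent $t_{ij}$ such cancellation can be prevented by the device of Section 5: choose the two vectors so that the relevant $t_{ij}$ do not occur in their coefficients. The finite sets $I(v)$ will take the role of the sets $P(j)$.

## 7. Singular subspaces that miss $M$ have countable dimension

We return to the space of Section 4, with any of the three types and any $I$ with $|I|=\mu>\aleph_0$.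

**Key Lemma.** If $N\le V$ is a subspace with $f|_{N\times N}=0$ and $N\cap M=0$, then $\dim N\le\aleph_0$.

*Proof.* Suppose $\dim N>\aleph_0$. Since $\ker\pi=M$, the restriction $\pi|_N$ is injective; so $\operatorname{supp}\pi(v)\neq\emptyset$ for every nonzero $v\in N$. We shall find $x,y\in N$ with $f(x,y)\ne0$.

**Step 1: infinitely many candidates for $x$.** We want candidates with disjoint $w$-supports, so that a finite set can meet only finitely many of these supports. For finite $T\subseteq I$, the subspace $\{x\in N:\operatorname{supp}\pi(x)\cap T=\emptyset\}$ is the kernel of a linear map $N\to F^T$; it has finite codimension in $N$ and so is nonzero. Hence we can choose inductively nonzero $x_0,x_1,x_2,\dots\in N$ such that $\operatorname{supp}\pi(x_n)$ is disjoint from $T=\bigcup_{m<n}\operatorname{supp}\pi(x_m)$. The sets $S_n=\operatorname{supp}\pi(x_n)$ are nonempty, finite and pairwise disjoint. Put $C=\bigcup_nI(x_n)$, a countable set.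

**Step 2: a $y$ that all candidates fail to see.** This is where $\dim N>\aleph_0$ is used. The map sending $y\in N$ to the family of its $w_i$-coordinates with $i\in C$ is linear into the space $F^{(C)}$ of finitely supported families, which has dimension $\le\aleph_0$. As $\dim N>\aleph_0$, it has a nonzero kernel. So there is $y\in N\setminus\{0\}$ such that $Y=\operatorname{supp}\pi(y)$ is disjoint from $C$. Also $Y\ne\emptyset$. Put $J=I(y)$.

**Step 3: a candidate that $y$ fails to see.** The $S_n$ are pairwise disjoint and $J$ is finite, so some $n$ has $S_n\cap J=\emptyset$. Put $x=x_n$ and $S=S_n$. Now
$$S\subseteq I(x)\subseteq C,\qquad Y\subseteq J,\qquad S\cap J=\emptyset,\qquad Y\cap I(x)=\emptyset.\tag{3}$$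
In particular $S\cap Y=\emptyset$.

**Step 4: only the twisted part of $f(x,y)$ survives.** Write $x=\sum(a_ie_i+b_iw_i)$ and $y=\sum(c_ie_i+d_iw_i)$. If $a_i\sigma(d_i)\ne0$, then $i\in I(x)\cap Y$, which is empty. If $b_i\sigma(c_i)\neq0$, then $i\in S\cap J$, which is empty. Hence, since $x,y\in N$,
$$0=f(x,y)=\sum_{i\in S,\ j\in Y}\tau_{ij}\,b_i\sigma(d_j).\tag{4}$$
The condition $i\ne j$ of (1) holds automatically, as $S\cap Y=\emptyset$.

**Step 5: the surviving sum is not zero.** We show that (4) is a nonzero linear form in indeterminates absent from its coefficients. All coefficients $b_i\sigma(d_j)$ in (4) are nonzero. We have $b_i\in F_{I(x)}$ and $\sigma(d_j)\in\sigma(F_J)=F_J$, so they lie in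
$$K=k\bigl(t_{ab}:\ a<b,\ \{a,b\}\subseteq I(x)\ \text{or}\ \{a,b\}\subseteq J\bigr).$$
Since $S\cap Y=\emptyset$, different $(i,j)\in S\times Y$ give different pairs $\{i,j\}$. Moreover $\{i,j\}\not\subseteq I(x)$, because $j\in Y$ is not in $I(x)$, and $\{i,j\}\not\subseteq J$, because $i\in S$ is not in $J$. Up to sign the $\tau_{ij}$ with $(i,j)\in S\times Y$ are therefore distinct indeterminates not among the generators of $K$; they are algebraically independent over $K$. So the right-hand side of (4) is a nonzero linear form over $K$ in independent indeterminates. The sum is nonempty, as $S$ and $Y$ are nonempty, and hence it is a nonzero element of $F$. This contradicts (4). $\square$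

The bound $\aleph_0$ is attained: for $I=\omega_1$, the subspace $A$ of Section 5 has dimension $\aleph_0$ and $A\cap M=0$.

## 8. Every generator contains all but countably many $e_i$

The Key Lemma says that a generator $N$ is contained in $M$ up to countable dimension. We now turn this around and show that $N$ contains most of the basis of $M$.

**Proposition 1.** Every generator $N$ of $\mathcal S$ contains $e_i$ for all but countably many $i\in I$.

*Proof.* **Step 1: a countable exceptional set.** We collect the indices at which $N$ leaves $M$. Choose a complement, $N=(N\cap M)\oplus N'$. Then $N'\cap M=0$ and $f$ vanishes on $N'$, so the Key Lemma gives $\dim N'\le\aleph_0$. Let $C_N$ be the union of the finite sets $\operatorname{supp}\pi(v)$, with $v$ ranging over a basis of $N'$. It is countable, and $\operatorname{supp}\pi(v)\subseteq C_N$ for all $v\in N'$.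

**Step 2: other $e_i$ can be added to $N$.** Then maximality will put them in $N$. Let $i\notin C_N$. For $v\in N'$ with $w_i$-coordinate $d_i$, formula (1) gives $f(e_i,v)=\sigma(d_i)=0$. Also $e_i\perp N\cap M$, since $f$ vanishes on $M$. So $e_i\perp N$, and as $e_i$ is singular, $N+Fe_i$ is totally singular. By maximality of $N$, $e_i\in N$. $\square$

In Section 5, the generator $N=A\oplus\langle e_i:i\ge\omega\rangle$ with $N'=A$ has $C_N=\omega$.

**Proof of Theorem A.** **Step 1: ranks.** We show that all generators have rank $\mu$. By Proposition 1 a generator contains $e_i$ for all $i$ outside a countable set, and $|I|=\mu$ is uncountable, so its dimension is at least $\mu$. It is at most $\dim V=\mu$. Hence all generators have rank $\mu$, and $\mathrm{rk}(\mathcal S)=\mu$.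

**Step 2: intersections.** We count exceptional indices. Let $(N_\lambda)_{\lambda\in\Lambda}$ be a family of generators with $|\Lambda|<\mu$. With $C_{N_\lambda}$ as above,
$$\Bigl|\bigcup_\lambda C_{N_\lambda}\Bigr|\le|\Lambda|\cdot\aleph_0<\mu :$$
the product is at most $\aleph_0$ if $\Lambda$ is finite and equals $|\Lambda|$ if $\Lambda$ is infinite. So $\bigcap_\lambda N_\lambda$ contains the $\mu$ linearly independent vectors $e_i$ with $i\notin\bigcup_\lambda C_{N_\lambda}$, and its rank is $\mu$. In particular any two generators meet, so no two are opposite.

**Step 3: types and characteristics.** It remains to see that every type occurs in every characteristic. In cases (a) and (b) $k$ is arbitrary, with $\sigma=1$. In case (c) take $k$ to be any field of the prescribed characteristic with an automorphism of order $2$, for example $k=k_0(s_1,s_2)$, with $k_0$ the prime field and $\sigma$ exchanging the indeterminates $s_1,s_2$. $\square$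

A concrete instance: $\mu=\aleph_1$, $I=\omega_1$, $k=\mathbb F_2$ or $\mathbb Q$, $\sigma=1$. So polar spaces of infinite rank without opposite generators exist.

## 9. Families of generators with empty intersection

Let $\mathcal S$ again be an arbitrary polar space. Theorem B needed a singular subspace $A$ with $A^\perp\cap M=\emptyset$, and such an $A$ may be impossible to build. If we only want *many* generators with no common point, we can drop the requirement that the chosen points be pairwise collinear, and then non-degeneracy is enough.

**Proof of Theorem C.** Let $E$ be a basis of a generator $M$ of infinite rank $\mu$.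

**Step 1: finite pieces of $M$.** For each finite $E'\subseteq E$ we find a finite set $X_{E'}$ of points with $\langle E'\rangle\cap X_{E'}^\perp=\emptyset$. Start with $X_{E'}=\emptyset$. As long as the subspace $\langle E'\rangle\cap X_{E'}^\perp$ is nonempty, pick a point $e$ in it and add to $X_{E'}$ a point $x\not\perp e$, which exists by non-degeneracy. The subspace shrinks properly each time, and $\langle E'\rangle$ has finite rank, so this stops with the empty set.

**Step 2: all of $M$.** We put the pieces together and count. Let $X=\bigcup_{E'}X_{E'}$. The infinite set $E$ has $\mu$ finite subsets, so $|X|\le\mu$. Every point of $M$ lies in some $\langle E'\rangle$, so $M\cap X^\perp=\emptyset$.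

**Step 3: from points to generators.** For each $x\in X$ choose a generator $N_x\ni x$. Then $N_x\subseteq x^\perp$, so
$$M\cap\bigcap_{x\in X}N_x\subseteq M\cap X^\perp=\emptyset .$$
The family $\{M\}\cup\{N_x:x\in X\}$ has at most $\mu$ members and empty intersection. $\square$

**Proof of the consequences.** (i) If all generators have rank $\aleph_0$, Theorem B gives a pair of opposite generators, so $\mu=\aleph_0$ is impossible. If $\mu\ge\aleph_1$, Theorem A gives a polar space with all generators of rank $\mu$ and no two of them opposite.

(ii) By Theorem C, in any polar space with a generator of infinite rank $\mu$ some family of at most $\mu$ generators has empty intersection; so in no such space could "fewer than $\mu$" be replaced by "at most $\mu$". By Theorem A, in the spaces of Section 4 no family of fewer than $\mu$ generators has empty intersection. There the least size of a family of generators with empty intersection is therefore exactly $\mu$, the largest value that Theorem C permits. $\blacksquare$
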